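\title{Maximal reducts with a given field of exponents need not be unique}

\begin{abstract}
Let $\widetilde{\mathbb R}$ be a polynomially bounded o-minimal expansion of the real field that defines all restricted power functions, and let $\widetilde{\mathbb R}^{\mathbb R}$ be its expansion by all real power functions. It is known that $\widetilde{\mathbb R}$ is maximal among the reducts of $\widetilde{\mathbb R}^{\mathbb R}$ that have the same field of exponents as $\widetilde{\mathbb R}$. We show that it need not be the only maximal one. For every subfield $K$ of $\mathbb R$ with $|K|<2^{\aleph_0}$ and every positive $\theta\notin K$ we construct a structure $\mathbb R_0$ and a function $f$ such that the structures $(\mathbb R_0,f+cx^\theta)$, $c\in\mathbb R$, are pairwise incomparable maximal reducts, with field of exponents $K$, of one common structure. The function $f$ hides $x^\theta$ behind a divergent series whose exponents increase to $\theta$. That $f$ creates no new exponent is proved by a valuation-theoretic back-and-forth argument.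
\end{abstract}

\section{Powers and fields of exponents}\label{sec:intro}

Throughout, a \emph{structure} is an expansion of the real field $(\mathbb R,<,+,\cdot)$, and \emph{definable} means definable with real parameters. A structure $\mathcal M$ is a \emph{reduct} of $\mathcal N$, and $\mathcal N$ is an \emph{expansion} of $\mathcal M$, if every set definable in $\mathcal M$ is definable in $\mathcal N$. Structures that define the same sets are identified. A structure is \emph{o-minimal} if every definable subset of $\mathbb R$ is a finite union of points and intervals, and \emph{polynomially bounded} if for every definable $g:(a,\infty)\to\mathbb R$ there is an $n$ with $|g(x)|\le x^n$ for all large $x$.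

The \emph{field of exponents} $k(\mathcal M)$ is the set of $r\in\mathbb R$ such that the power function $x\mapsto x^r$ on $(0,\infty)$ is definable in $\mathcal M$. It is a subfield of $\mathbb R$, because $x^rx^s=x^{r+s}$, $1/x^r=x^{-r}$, $(x^r)^s=x^{rs}$, and $x^{1/r}$ is the compositional inverse of $x^r$. It records the growth rates of all definable functions of one variable. We write $g\sim h$ if $g/h\to1$.

\begin{theorem}[\cite{MillerExp}]\label{thm:miller}
Let $\mathcal M$ be o-minimal and polynomially bounded. Every definable $g:(0,\varepsilon)\to\mathbb R$ that does not vanish identically near $0^+$ satisfies $g\sim cx^r$ at $0^+$, with $c\ne0$ and $r\in k(\mathcal M)$. Via $x\mapsto1/x$ the same holds at $+\infty$.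
\end{theorem}

A structure \emph{defines the restricted powers} if for every $r\in\mathbb R$ it defines the restriction of $x\mapsto x^r$ to $[1,2]$. This is much weaker than defining the powers. Let $\mathbb R_{\mathrm{an}}$ be the real field with the restrictions to cubes $[-1,1]^m$ of all real functions that are analytic on a neighborhood of the cube, and for a subfield $K$ of $\mathbb R$ let $\mathbb R_{\mathrm{an}}^K=(\mathbb R_{\mathrm{an}},(x^r)_{r\in K})$.

\begin{theorem}[\cite{MillerPow}]\label{thm:anK}
$k(\mathbb R_{\mathrm{an}}^K)=K$.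
\end{theorem}

Each $x^r$ is analytic near $[1,2]$, so $\mathbb R_{\mathrm{an}}^K$ defines all restricted powers, and yet it defines only the global powers with exponent in $K$.

Let $\widetilde{\mathbb R}$ be an o-minimal structure that defines the restricted powers, and let $\widetilde{\mathbb R}^{\mathbb R}$ be its expansion by all power functions $x\mapsto x^r$ on $(0,\infty)$, $r\in\mathbb R$. If $k(\widetilde{\mathbb R})=\mathbb R$, the two structures coincide; this happens whenever $\widetilde{\mathbb R}$ is not polynomially bounded, since it then defines $\exp$. So we assume that $\widetilde{\mathbb R}$ is polynomially bounded and $k(\widetilde{\mathbb R})\ne\mathbb R$. The following result is known, and we use it without proof.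

\begin{theorem}[Maximality]\label{thm:max}
Suppose that $\widehat{\mathbb R}$ is both a reduct of $\widetilde{\mathbb R}^{\mathbb R}$ and an expansion of $\widetilde{\mathbb R}$, and that $k(\widehat{\mathbb R})=k(\widetilde{\mathbb R})$. Then $\widehat{\mathbb R}$ and $\widetilde{\mathbb R}$ define the same sets. Hence $\widetilde{\mathbb R}$ is maximal among the reducts of $\widetilde{\mathbb R}^{\mathbb R}$ with field of exponents $k(\widetilde{\mathbb R})$.
\end{theorem}

The question of this paper comes from Jones and Le Gal \cite{JL}.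

\medskip
\noindent\textbf{Question.} Is $\widetilde{\mathbb R}$ the \emph{unique} maximal reduct of $\widetilde{\mathbb R}^{\mathbb R}$ with field of exponents $k(\widetilde{\mathbb R})$?
\medskip

Put $K=k(\widetilde{\mathbb R})$. The union of a chain of reducts with field of exponents $K$ is again such a reduct, since a definition mentions only finitely many sets. By Zorn's lemma every such reduct therefore lies below a maximal one, and the question asks whether every reduct of $\widetilde{\mathbb R}^{\mathbb R}$ with field of exponents $K$ is a reduct of $\widetilde{\mathbb R}$. Theorem~\ref{thm:max} says that a set definable in $\widetilde{\mathbb R}^{\mathbb R}$ but not in $\widetilde{\mathbb R}$ produces a new power \emph{when it is added to $\widetilde{\mathbb R}$}. It is tempting to believe that such a set produces a new power without the help of $\widetilde{\mathbb R}$, and the simplest tests agree. Let $0<\theta\notin K$ and consider $g+x^\theta$ with $g$ definable in $\widetilde{\mathbb R}$. If $g$ is semialgebraic, every structure that defines $g+x^\theta$ defines $x^\theta$.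 If $g$ is analytic at $0$ and $p$ is its Taylor polynomial of degree larger than $\theta$, then $g+x^\theta-p\sim x^\theta$ at $0^+$, so by Theorem~\ref{thm:miller} every polynomially bounded o-minimal structure that defines $g+x^\theta$ near $0^+$ has $\theta$ in its field of exponents.

Both tests work because finitely many subtractions uncover the term $x^\theta$. We show that the answer to the question is negative by taking a function for which no definable subtraction reaches the exponent $\theta$.

\section{Results}\label{sec:results}

The first theorem is a criterion for a function to leave the field of exponents unchanged.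

\begin{theorem}\label{thm:criterion}
Let $\mathbb R_0$ be a polynomially bounded o-minimal expansion of the real field, $K=k(\mathbb R_0)$, $0<\theta\in\mathbb R\setminus K$, and let $f:(0,1)\to\mathbb R$ be a function such that
\begin{enumerate}
\item[(H0)] $x\mapsto x^\theta$ on $[1,2]$ is definable in $\mathbb R_0$;
\item[(H1)] $\Delta(u,\lambda):=f(\lambda u)-\lambda^\theta f(u)$, for $1\le\lambda\le2$, $0<u$, $\lambda u<1$, is definable in $\mathbb R_0$;
\item[(H2)] for each rational $q<\theta$ there is an $\mathbb R_0$-definable $p:(0,1)\to\mathbb R$ with $|f(x)-p(x)|\le x^q$ for all small $x>0$;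
\item[(H3)] there is no $\mathbb R_0$-definable $h:(0,1)\to\mathbb R$ such that $f-h=O(x^q)$ as $x\to0^+$ for every rational $q<\theta$.
\end{enumerate}
Then $(\mathbb R_0,f)$ is o-minimal and polynomially bounded, with field of exponents $K$.
\end{theorem}

By (H2), the structure $\mathbb R_0$ knows $f$ up to any order below $\theta$, and by (H3) it does not know $f$ up to all these orders at once. By (H1), it knows how $f$ fails to be homogeneous of degree $\theta$. This determines $f$ exactly up to a multiple of $x^\theta$: if $f_1$ and $f_2$ have the same $\Delta$, then $x^{-\theta}(f_1-f_2)$ is invariant under multiplication of $x$ by any $\lambda\in[1,2]$, hence constant. The hypotheses thus cannot distinguish $f$ from $f+cx^\theta$, and this symmetry is the source of the counterexample.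

\begin{theorem}\label{thm:existence}
Let $K\subset\mathbb R$ be a subfield with $|K|<2^{\aleph_0}$ (for example $K=\mathbb Q$) and $0<\theta\in\mathbb R\setminus K$. There are $\mathbb R_0$ and $f$ as in Theorem~\ref{thm:criterion}, with $k(\mathbb R_0)=K$ and $\mathbb R_0$ defining all restricted power functions.
\end{theorem}

\begin{theorem}\label{thm:main}
For $\mathbb R_0$ and $f$ as in Theorem~\ref{thm:existence} and $c\in\mathbb R$ put $\mathcal M_c=(\mathbb R_0,\,f+cx^\theta)$. Each $\mathcal M_c$ is polynomially bounded, o-minimal, defines the restricted powers, and has field of exponents $K$. All $\mathcal M_c^{\mathbb R}$ define the same sets. Each $\mathcal M_c$ is a maximal reduct of this common structure with field of exponents $K$. For $c\ne c'$ neither of $\mathcal M_c$, $\mathcal M_{c'}$ is a reduct of the other, and together they define $x^\theta$. In particular, with $\widetilde{\mathbb R}=\mathcal M_0$, uniqueness fails and there are at least $2^{\aleph_0}$ maximal reducts.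
\end{theorem}

For a concrete counterexample take $K=\mathbb Q$, $\theta=\sqrt2$, $\widetilde{\mathbb R}=(\mathbb R_0,f)$, and the second maximal reduct $(\mathbb R_0,f+x^{\sqrt2})$. We make no claim for subfields $K\ne\mathbb R$ of cardinality $2^{\aleph_0}$.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:criterion} and~\ref{thm:existence}]
Let $f_c=f+cx^\theta$. It satisfies (H1) with the same $\Delta$. For (H2), given a rational $q<\theta$, take a rational $q''$ with $q<q''<\theta$ and the function $p$ that (H2) provides for $f$ and $q''$; then $|f_c-p|\le x^{q''}+|c|x^\theta\le x^q$ for small $x$. It satisfies (H3) because $cx^\theta=O(x^q)$ for every $q<\theta$. So Theorem~\ref{thm:criterion} applies to each $f_c$, and $\mathcal M_c$ defines the restricted powers because $\mathbb R_0$ does. Once $x^\theta$ is available, $f$ and $f_c$ define each other, so $\mathcal M_c^{\mathbb R}=(\mathbb R_0,f,(x^r)_{r\in\mathbb R})$ for all $c$. Theorem~\ref{thm:max}, applied to $\mathcal M_c$, shows that $\mathcal M_c$ is maximal. If $c\ne c'$, a structure that defines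 $f_c$ and $f_{c'}$ defines $x^\theta=(f_c-f_{c'})/(c-c')$ on $(0,1)$, and hence on $(0,\infty)$ by $x^\theta=1/(1/x)^\theta$. As $\theta\notin K$, neither $\mathcal M_c$ nor $\mathcal M_{c'}$ defines both functions.
\end{proof}

\begin{remark}\label{rem:hyp}
Without (H3) the criterion fails: if (H0) holds, then $f=x^\theta$ satisfies (H1) with $\Delta=0$ and (H2) with $p=0$. Without (H1) it fails too. Let $f$ be as in Theorem~\ref{thm:criterion} and let $\chi$ be the indicator function of $\mathbb Q$. Adding the $O(x^\theta)$ function $x^\theta\chi$ preserves (H2) and (H3). But $f$ is continuous on some interval by o-minimality, so $f+x^\theta\chi$ is nowhere continuous there and is not definable in an o-minimal structure.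
\end{remark}

Section~\ref{sec:real} shows the mechanism of Theorem~\ref{thm:criterion} in its simplest case, for linear combinations of values of $f$ over the reals. Section~\ref{sec:construction} proves Theorem~\ref{thm:existence}. Sections~\ref{sec:valuation}--\ref{sec:bf} prove Theorem~\ref{thm:criterion} in a saturated elementary extension of $(\mathbb R_0,f)$. There, (H0) and (H1) show that one value of $f$ in each archimedean class determines all the others. Hypothesis (H2) shows that adjoining such a value to a model of the theory of $\mathbb R_0$ does not enlarge the value group and does not depend on anything but the approximations $p$, provided the model does not already contain too good an approximation of that value. Hypothesis (H3) and $\theta\notin K$ show that this proviso always holds; this is the core of the proof (Section~\ref{sec:independence}).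

\subsection*{Standard facts on o-minimal structures}
Let $\mathcal N$ be an o-minimal structure on $\mathbb R$ or an elementary extension of one, and let $A$ be a set of parameters. The definable closure $\operatorname{dcl}(A)$ is the set of elements $y$ such that $\{y\}$ is $A$-definable.
\begin{enumerate}
\item[(O1)] \emph{Monotonicity.} For an $A$-definable function $g$ of one variable there are finitely many points of $\operatorname{dcl}(A)$ such that, on each interval between them, $g$ is $C^2$ and either constant or strictly monotone. One-sided limits of definable functions exist in $\mathcal N\cup\{\pm\infty\}$, nonempty definable sets that are bounded below have an infimum, and these limits and infima are definable over the same parameters.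
\item[(O2)] \emph{Generic smoothness.} If $F$ is an $A$-definable function of $k$ variables and $y_j\notin\operatorname{dcl}(A\cup\{y_1,\dots,y_{j-1}\})$ for $j=1,\dots,k$, then $F$ is $C^2$ on an $A$-definable open set containing $(y_1,\dots,y_k)$. Indeed, in a $C^2$ cell decomposition for $F$ the cell containing this point must be open.
\item[(O3)] \emph{Definable choice.} If $X$ is an $A$-definable set of pairs $(x,z)$ of tuples, there is an $A$-definable map $x\mapsto z(x)$ with $(x,z(x))\in X$ for all $x$ in the projection of $X$.
\item[(O4)] \emph{Exchange.} If $s\in\operatorname{dcl}(A\cup\{y\})\setminus\operatorname{dcl}(A)$, then $y\in\operatorname{dcl}(A\cup\{s\})$.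
\item[(O5)] \emph{Calculus.} The mean value theorem, Taylor's formula with Lagrange remainder and the symmetry of second derivatives hold for definable functions in $\mathcal N$, since for each definable family they are first-order statements true over $\mathbb R$.
\end{enumerate}

\section{Linear combinations over the reals}\label{sec:real}

Let $\mathbb R_0$, $K$, $\theta$, $f$ be as in Theorem~\ref{thm:criterion}. Fix once and for all rationals $0<q_1<q_2<\cdots$ with limit $\theta$ and, by (H2), $\mathbb R_0$-definable functions $p_N$ with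
\begin{equation}\label{eq:approx}
|f(x)-p_N(x)|\le x^{q_N}\qquad\text{for all small }x>0 .
\end{equation}
The first way to look for a new exponent is to subtract a definable function from $f$.

\begin{lemma}\label{lem:one}
If $h$ is $\mathbb R_0$-definable near $0^+$, then $f-h\sim Cx^\rho$ at $0^+$ with $C\ne0$, $\rho\in K$ and $\rho<\theta$.
\end{lemma}

\begin{proof}
Restrict $h$ to a small interval $(0,\varepsilon)$ and extend it by $0$ to $(0,1)$. By (H3) there is a rational $q<\theta$ with $f-h\ne O(x^q)$. Take $N$ with $q_N>q$. Then $f-p_N=O(x^{q_N})$, so $p_N-h\ne O(x^q)$. Theorem~\ref{thm:miller} gives $p_N-h\sim Cx^\rho$ with $C\ne0$, $\rho\in K$, and $\rho<q$. Since $q_N>\rho$, we get $f-h=(p_N-h)+(f-p_N)\sim Cx^\rho$.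
\end{proof}

The second way is to let different values of $f$ cancel each other. At comparable arguments nothing is gained: $f(2x)-cf(x)=(2^\theta-c)f(x)+\Delta(x,2)$ by (H1). At arguments of different order, consider for instance $f(x)-x^\alpha f(x^\nu)$ with $\alpha,\nu\in K$, $\nu>0$, $\nu\ne1$. The structure $\mathbb R_0$ knows the first term up to any order below $\theta$ and the second up to any order below $\alpha+\theta\nu$. These thresholds differ, since otherwise $\theta=\alpha/(1-\nu)\in K$. So the term with the larger threshold is known beyond the threshold of the other; it can be replaced by a definable function, and we are back in the case of Lemma~\ref{lem:one}. In general: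

\begin{lemma}\label{lem:comb}
Let $h$, $a_1,\dots,a_l$, $t_1,\dots,t_l$ ($l\ge1$) be $\mathbb R_0$-definable near $0^+$, with $a_i\sim c_ix^{\alpha_i}$ and $t_i\sim c_i'x^{\nu_i}$, where $c_i\ne0$, $c_i'>0$, $\alpha_i,\nu_i\in K$, and the $\nu_i$ are positive and pairwise distinct. Then
\[
h(x)-\sum_{i=1}^la_i(x)f(t_i(x))\sim Cx^r\quad\text{with } C\ne0,\ r\in K,\ r<\min_i(\alpha_i+\theta\nu_i).
\]
\end{lemma}

\begin{proof}
Let $d_i=\alpha_i+\theta\nu_i$. If $d_i=d_j$ with $i\ne j$, then $\theta=(\alpha_i-\alpha_j)/(\nu_j-\nu_i)\in K$, so the $d_i$ are pairwise distinct. Renumber so that $d_1$ is the least. For $i>1$ we have $t_i(x)\to0^+$, so \eqref{eq:approx} gives $a_i(x)(f-p_N)(t_i(x))=O(x^{\alpha_i+q_N\nu_i})$, and $\alpha_i+q_N\nu_i\to d_i>d_1$ as $N\to\infty$. Fix $N$ with $\alpha_i+q_N\nu_i\ge d_1$ for all $i>1$. Then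
\[
h(x)-\sum_ia_i(x)f(t_i(x))=h_1(x)-a_1(x)f(t_1(x))+O(x^{d_1}),\qquad h_1=h-\sum_{i>1}a_i\cdot(p_N\circ t_i),
\]
and $h_1$ is $\mathbb R_0$-definable. The function $t_1$ is positive and tends to $0$, so by (O1) it is a strictly increasing continuous bijection $(0,\varepsilon)\to(0,\varepsilon')$ for suitable $\varepsilon,\varepsilon'$. Let $\hat h=(h_1/a_1)\circ t_1^{-1}$. By Lemma~\ref{lem:one}, $f(t)-\hat h(t)\sim C't^\rho$ with $C'\ne0$, $\rho\in K$, $\rho<\theta$. Hence $h_1-a_1\cdot(f\circ t_1)=a_1\cdot\bigl((\hat h-f)\circ t_1\bigr)\sim Cx^r$ with $C=-c_1C'(c_1')^\rho\neq0$ and $r=\alpha_1+\rho\nu_1\in K$. As $\nu_1>0$, we have $r<d_1$, so this term dominates the error $O(x^{d_1})$.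
\end{proof}

Theorem~\ref{thm:criterion} asserts that arbitrary first-order definitions do no better than these linear combinations. Two difficulties are new in the general case: definable functions of several values of $f$ need not be linear, and they may depend on parameters that are themselves built from $f$. Taylor's formula will remove the first, and a scaling argument will reduce the second to Lemma~\ref{lem:comb}.

\section{A function that hides $x^\theta$}\label{sec:construction}

We prove Theorem~\ref{thm:existence}. The ambient tame structure is the following. A \emph{generalized power series} in $X=(X_1,\dots,X_m)$ is a formal series $\sum_\gamma c_\gamma X^\gamma$ with real coefficients whose support $\{\gamma:c_\gamma\ne0\}$ is contained in a product of well-ordered subsets of $[0,\infty)$. Its \emph{norm} at a polyradius $r$ is $\sum_\gamma|c_\gamma|r^\gamma$. Let $\mathbb R_{\mathrm{an}^*}$ be the real field with all functions on cubes $[0,1]^m$ given by generalized power series with finite norm at some polyradius $r$ with all $r_i>1$.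

\begin{theorem}[\cite{DS}]\label{thm:DS}
The structure $\mathbb R_{\mathrm{an}^*}$ is o-minimal and polynomially bounded. Each definable $h:(0,\varepsilon)\to\mathbb R$ is near $0^+$ of the form $x^rF(x)$, with $r\in\mathbb R$ and $F$ a generalized power series in one variable that has finite norm at some radius $\rho>0$.
\end{theorem}

The monomial $X^r$, $r\geq0$, is such a series, so $\mathbb R_{\mathrm{an}^*}$ defines $x^r$ on $[0,1]$ and, by inversion, all power functions.

We want $f$ to have an asymptotic expansion $\sum_na_nx^{\alpha_n}$ with rational exponents $\alpha_n$ increasing to $\theta$; the partial sums then give (H2). If $|a_n|\ge1$ for all $n$, the series diverges at every $x\in(0,1)$, since its terms have size at least $x^\theta$, and Theorem~\ref{thm:DS} will give (H3). To obtain a function we subtract $a_nx^\theta$ from the $n$th term: $x^{\alpha_n}-x^\theta$ has size at most $(\theta-\alpha_n)x^{\alpha_n}|\log x|$, so $f=\sum_na_n(x^{\alpha_n}-x^\theta)$ converges when $\alpha_n\to\theta$ fast. In $\Delta(u,\lambda)=\sum_na_n(\lambda^{\alpha_n}-\lambda^\theta)u^{\alpha_n}$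 the power $u^\theta$ has disappeared, and the same small factors make this series convergent. It remains to make sure that $\Delta$ defines no power with exponent outside $K$. The ambient structure gives no bound, since it defines all powers. We therefore let the coefficients depend on a parameter $b$, in such a way that the series is a finite sum for a dense set of $b$, and we find a good $b$ by counting.

\subsection*{The family $\mathbb R_b$}
Let $(b_j)_{j\ge0}$ enumerate without repetition a countable dense subset of $[0,1]$. Put
\[
P_n(b)=\prod_{j<n}(b-b_j),\qquad \delta_n=\prod_{j<n}2^{-j-4},\qquad Z=\{b\in[0,1]:|b-b_j|\ge2^{-j-4}\text{ for all }j\}.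
\]
Then $|P_n|\le1$ on $[0,1]$ and $|P_n|\ge\delta_n$ on $Z$. The set $Z$ is closed and has measure at least $1-\sum_j2^{-j-3}=\frac34$. An uncountable closed set of reals has cardinality $2^{\aleph_0}$, so $|Z|=2^{\aleph_0}$. Choose rationals $0<\alpha_0<\alpha_1<\cdots<\theta$ with $\theta-\alpha_n\le4^{-n}\delta_n$. For $b,u,t\in[0,1]$ put
\[
D(b,u,t)=\sum_{n\ge0}4^{-n}P_n(b)\,g_n(t)\,u^{\alpha_n},\qquad
g_n(t)=\frac{2^{t\alpha_n}-2^{t\theta}}{\alpha_n-\theta}=\sum_{k\ge1}\frac{(\log2)^k}{k!}\,\frac{\alpha_n^k-\theta^k}{\alpha_n-\theta}\,t^k .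
\]
As a generalized power series in $(b,u,t)$, $D$ has support in $\mathbb N\times\{\alpha_n:n\ge0\}\times\mathbb N$, a product of well-ordered sets. We bound its norm at $(2,2,2)$. The norm of $P_n$ at radius $2$ is at most $\prod_{j<n}(2+b_j)\le3^n$. Since $0\le\frac{\alpha_n^k-\theta^k}{\alpha_n-\theta}=\sum_{i<k}\alpha_n^i\theta^{k-1-i}\le k\theta^{k-1}$, the norm of $g_n$ at radius $2$ is at most $\sum_{k\ge1}\frac{(2\log2)^k\theta^{k-1}}{(k-1)!}=2\log2\cdot e^{2\theta\log2}$. So the norm of $D$ is at most $\sum_n4^{-n}3^n\,2^\theta\cdot2\log2\cdot e^{2\theta\log2}<\infty$, and $D$ is definable in $\mathbb R_{\mathrm{an}^*}$. Put $D_b=D(b,\cdot,\cdot)$ and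
\[
\mathbb R_b=\bigl(\mathbb R,<,+,\cdot,\exp|_{[0,1]},(x^r)_{r\in K},D_b\bigr).
\]
This is a reduct of $\mathbb R_{\mathrm{an}^*}$, hence o-minimal and polynomially bounded. It defines $\exp$ on every $[-n,n]$, by $\exp x=(\exp(x/n))^n$ and $\exp(-x)=1/\exp x$, and it defines $\log$ on $[1,2]$ as an inverse function. So it defines all restricted powers $x^r=\exp(r\log x)$ on $[1,2]$.

\begin{lemma}\label{lem:goodb}
There is $b\in Z$ with $k(\mathbb R_b)=K$.
\end{lemma}

\begin{proof}
We have $K\subseteq k(\mathbb R_b)$ for all $b$. Since $P_n(b_j)=0$ for $n>j$, the function $D_{b_j}$ is a finite sum of constant multiples of $g_n(t)u^{\alpha_n}$ with $g_n$ entire and $\alpha_n$ rational. So $\mathbb R_{b_j}$ is a reduct of $\mathbb R_{\mathrm{an}}^K$, and $k(\mathbb R_{b_j})=K$ by Theorem~\ref{thm:anK}.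

The structures $\mathbb R_b$ share one language, with at most $\max(\aleph_0,|K|)$ parameter-free formulas. Fix such a formula $\varphi(x,y,z)$, with $z$ a tuple. Let $X_\varphi$ be the set of pairs $(b,a)$, $b\in[0,1]$, $a>0$, for which there is a real tuple $z$ such that $\varphi(\cdot,\cdot,z)$ defines in $\mathbb R_b$ the graph of a multiplicative function $g:(0,\infty)\to(0,\infty)$ with $g(2)=a$. By (O1) such a $g$ is continuous at some point, hence everywhere by multiplicativity, so it is a power function, namely $g(x)=x^{\log_2a}$. Replacing the symbol for $D_b$ by $D(b,\cdot,\cdot)$ shows that $X_\varphi$ is definable in $\mathbb R_{\mathrm{an}^*}$.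

Only finitely many $a$ occur in $X_\varphi$. Otherwise they fill an open interval $I$, and by definable choice of $(b,z)$ the function $w(a,x)=x^{\log_2a}$ is $\mathbb R_{\mathrm{an}^*}$-definable on $I\times(0,\infty)$. Then $\log x=(a\log2)\,\partial_aw/w$ is definable, hence so is $\exp$, which contradicts polynomial boundedness. If $a=2^r$ with $r\notin K$, the definable set $\{b:(b,a)\in X_\varphi\}$ contains no $b_j$, so it contains no interval and is finite. Thus for each $\varphi$ there are only finitely many $b$ such that $\varphi$, with some real parameters, defines in $\mathbb R_b$ a power function with exponent outside $K$. Altogether at most $\max(\aleph_0,|K|)<2^{\aleph_0}=|Z|$ values of $b$ are excluded.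
\end{proof}

This count is the only place where $|K|<2^{\aleph_0}$ is used.

\begin{proof}[Proof of Theorem~\ref{thm:existence}]
Fix $b$ as in Lemma~\ref{lem:goodb}, let $\mathbb R_0=\mathbb R_b$, and put
\[
a_n=\frac{4^{-n}P_n(b)}{\alpha_n-\theta},\qquad f(x)=\sum_{n\ge0}a_n\,(x^{\alpha_n}-x^\theta)\quad(0<x<1).
\]
As $b\in Z$, we have $|a_n|\ge4^{-n}\delta_n/(4^{-n}\delta_n)=1$. The mean value theorem for $r\mapsto x^r$ gives $|x^{\alpha_n}-x^\theta|\le(\theta-\alpha_n)x^{\alpha_n}|\log x|$, so the $n$th term of $f$ is at most $4^{-n}x^{\alpha_n}|\log x|$ in absolute value, and the series converges.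

(H0) holds since $\mathbb R_0$ defines all restricted powers.

(H1) For $\lambda=2^t$ with $t\in[0,1]$ we have $(\lambda u)^{\alpha_n}-(\lambda u)^\theta-\lambda^\theta(u^{\alpha_n}-u^\theta)=(2^{t\alpha_n}-2^{t\theta})u^{\alpha_n}$. Multiplying by $a_n$ and summing gives $\Delta(u,\lambda)=D_b(u,\log_2\lambda)$, and $\log_2$ on $[1,2]$ is definable.

(H2) By the bound on the terms,
\begin{equation}\label{eq:partial}
f(x)-\sum_{n\le N}a_nx^{\alpha_n}=-\Bigl(\sum_{n\le N}a_n\Bigr)x^\theta+O\bigl(x^{\alpha_{N+1}}|\log x|\bigr).
\end{equation}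
The partial sums are semialgebraic. Given $q<\theta$, take $N$ with $\alpha_{N+1}>q$; then the right side is $o(x^q)$.

(H3) Suppose that $h$ is $\mathbb R_0$-definable and $f-h=O(x^q)$ for all rational $q<\theta$. By Theorem~\ref{thm:DS}, near $0^+$ we have $h=\sum_\gamma c_\gamma x^\gamma$ with well-ordered support and $\sum_\gamma|c_\gamma|\rho^\gamma<\infty$ for some $\rho$, which we may decrease so that $0<\rho<1$. Fix $N$. By \eqref{eq:partial}, the difference $h-\sum_{n\le N}a_nx^{\alpha_n}$ is $O(x^q)$ for every rational $q<\alpha_{N+1}$. This difference is again an absolutely convergent series with well-ordered support. If it is not the zero series and $c\,x^{\gamma_0}$ is its term of least exponent, then dividing by $x^{\gamma_0}$ and letting $x\to0^+$ gives the limit $c\neq0$ by dominated convergence; so $\gamma_0\ge q$ for all rational $q<\alpha_{N+1}$, that is, $\gamma_0\ge\alpha_{N+1}$. Hence $c_{\alpha_n}=a_n$ for $n\le N$. As $N$ is arbitrary, $\sum_n|a_n|\rho^{\alpha_n}<\infty$. This is impossible, since $|a_n|\rho^{\alpha_n}\ge\rho^\theta$ for all $n$.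
\end{proof}

The proof of (H3) used only that $h$ is definable in $\mathbb R_{\mathrm{an}^*}$. With $h=f$ it shows that $f$ is not definable in $\mathbb R_{\mathrm{an}^*}$, so the o-minimality of $(\mathbb R_0,f)$ does not come from Theorem~\ref{thm:DS} and has to be proved.

\section{Value groups of simple extensions}\label{sec:valuation}

From now on $\mathbb R_0$, $K$, $\theta$, $f$ are as in Theorem~\ref{thm:criterion}, and $q_N$, $p_N$ are as in \eqref{eq:approx}. This section concerns $\mathbb R_0$ alone.

\subsection*{Submodels}
Let $L_0$ be the language with a symbol for every $\mathbb R_0$-definable set and every $\mathbb R_0$-definable total function; in particular each real number is a constant. Partial functions such as $x^r$ ($r\in K$), $p_N$, $\Delta$ are extended by $0$. Let $L_1=L_0\cup\{f\}$, with $f=0$ off $(0,1)$. Let $\kappa=|L_1|\ge2^{\aleph_0}$, call a set \emph{small} if it has at most $\kappa$ elements, and let $\mathcal R$ be a $\kappa^+$-saturated elementary extension of $(\mathbb R_0,f)$. Saturation means that a set of $L_1$-formulas in finitely many variables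 with parameters from a small set has a common solution in $\mathcal R$ as soon as each of its finite subsets has one.

A \emph{submodel} is an $L_0$-substructure $A$ of $\mathcal R$. It contains $\mathbb R$. The choice functions of (O3) have names in $L_0$, so $A$ is an $L_0$-elementary substructure, and the submodel $A\langle S\rangle$ generated by $A\cup S$ is the $L_0$-definable closure of $A\cup S$. If $A$ and $S$ are small, so is $A\langle S\rangle$. The term \emph{$A$-definable} means $L_0$-definable with parameters from $A$. Every $L_0$-formula is equivalent to an atomic one, so an $L_0$-isomorphism $\sigma:A\to B$ of submodels preserves all $L_0$-formulas. It fixes $\mathbb R$ pointwise.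

The \emph{cut} of $y\in\mathcal R\setminus A$ over $A$ is the set of conditions $a<x$ and $x<a'$ ($a,a'\in A$) that $y$ satisfies. An $A$-definable subset of $\mathcal R$ is a finite union of points and intervals with endpoints in $A\cup\{\pm\infty\}$, so the cut of $y$ determines all $L_0$-formulas over $A$ that $y$ satisfies. This gives the extension principle:
\begin{enumerate}
\item[(E)] if $\sigma:A\to B$ is an $L_0$-isomorphism of submodels, $y\notin A$, and $y'$ realizes the $\sigma$-image of the cut of $y$ over $A$, then $\sigma$ extends to an $L_0$-isomorphism $A\langle y\rangle\to B\langle y'\rangle$ with $y\mapsto y'$.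
\end{enumerate}

\subsection*{The valuation}
An element of $\mathcal R$ is \emph{finite} if its absolute value is bounded by an integer, and \emph{infinitesimal} if its absolute value is below $1/n$ for all $n$. Let $\mathfrak m$ be the set of infinitesimals and $\operatorname{st}$ the standard part, the real number infinitely close to a finite element. Let $v$ be the valuation whose valuation ring is the ring of finite elements: $v(x)\ge v(y)$ means that $x/y$ is finite, and $v(x)>0$ means $x\in\mathfrak m$. If $v(x)=v(a)$ with $a\ne0$, then $x=\rho a(1+\varepsilon)$ with $\rho=\operatorname{st}(x/a)\in\mathbb R^\times$ and $\varepsilon\in\mathfrak m$. Isomorphisms of submodels preserve $\mathfrak m$ and $\operatorname{st}$. The value group $\Gamma_A=v(A^\times)$ is an ordered $K$-vector space via $r\,v(a)=v(|a|^r)$, and $\Gamma_{\mathbb R}=0$.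

For $A=\mathbb R$ and $s$ a positive infinitesimal, the elements of $\mathbb R\langle s\rangle$ are the values $G(s)$ of $\mathbb R_0$-definable functions, and Theorem~\ref{thm:miller} says that each nonzero one has the form $cs^r(1+\varepsilon)$. The next lemma extends this to an arbitrary base.

\begin{lemma}\label{lem:val}
Let $A$ be a submodel.
\begin{enumerate}
\item[(i)] Let $s>0$ and $v(s)\notin\Gamma_A$. Every nonzero $y\in A\langle s\rangle$ has the form $y=as^\rho(1+\varepsilon)$ with $a\in A^\times$, $\rho\in K$, $\varepsilon\in\mathfrak m$. So $\Gamma_{A\langle s\rangle}=\Gamma_A\oplus Kv(s)$.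
\item[(ii)] Let $s$ be as in (i). For every $y\in A\langle s\rangle\setminus A$ there is $a_0\in A$ with $v(y-a_0)\notin\Gamma_A$, and then $y-a_0=as^\rho(1+\varepsilon)$ with $a\in A^\times$, $\rho\in K^\times$, $\varepsilon\in\mathfrak m$.
\item[(iii)] If $y\in\mathcal R\setminus A$ and $v(y-a)\in\Gamma_A$ for all $a\in A$, then $\Gamma_{A\langle y\rangle}=\Gamma_A$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $s$ be as in (i). Since $s\notin A$, an $A$-definable property that is true at $s$ holds on an interval $(\alpha,\beta)\ni s$ with $0\le\alpha\in A$ and $\beta\in A\cup\{\infty\}$; we say that it holds \emph{near $s$}. No element of $A$ has value $v(s)$, so such an interval contains $[s/n,ns]$ for all $n$. Let $G$ be an $A$-definable function. It is $C^2$ near $s$ by (O1). Where $G\neq0$, put $G^\dagger(w)=wG'(w)/G(w)$. Then $(G_1G_2)^\dagger=G_1^\dagger+G_2^\dagger$ and $(w^r)^\dagger=r$, so $G^\dagger(s)$ is the candidate for the exponent $\rho$.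

Polynomial boundedness is a property of functions on $\mathbb R$, and $G$ has parameters in $A$. We pass to $\mathbb R$ as follows. Write $G=G_a$, where $G_z(w)$ is an $L_0$-function of $(z,w)$ and $a$ is a tuple from $A$. Let $\Psi(z,w,T)$ be an $L_0$-formula such that, for each real $T>1$, $\Psi(a,w,T)$ holds for $w$ near $s$. Call a real pair $(z,x)$ with $x>0$ \emph{$T$-admissible} if $\Psi(z,w,T)$ holds for all $w\in[x,Tx]$. The pair $(a,s)$ has this property in $\mathcal R$, so by elementarity $T$-admissible pairs exist for every real $T>1$. An infimum over all $T$-admissible pairs defines an $\mathbb R_0$-definable function of $T$, to which Theorem~\ref{thm:miller} applies.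

\emph{Step 1: if $G(s)\ne0$, then $G^\dagger(s)$ is finite and its standard part is in $K$.} Replacing $G$ by $-G$ we may assume $G>0$ near $s$. Suppose that $G^\dagger(s)$ is infinite, and positive after replacing $G$ by $1/G$. Let $\Psi$ say that $G_z$ is $C^1$ around $w$, $G_z(w)>0$ and $G_z^\dagger(w)\ge T$, and let $\Phi(T)$ be the infimum of $G_z(Tx)/G_z(x)$ over $T$-admissible pairs. From
\[
\log\frac{G_z(Tx)}{G_z(x)}=\int_x^{Tx}G_z^\dagger(w)\,\frac{dw}w
\]
we get $\Phi(T)\ge T^T$, which contradicts polynomial boundedness. So $\rho=\operatorname{st}G^\dagger(s)$ exists. Now replace the condition $G_z^\dagger(w)\ge T$ by $|G_z^\dagger(w)-\rho|\le1/T$. The same formula gives $T^{\rho-1/T}\le\Phi(T)\le T^{\rho+1/T}$. Since $T^{1/T}\to1$, we get $\Phi(T)\sim T^\rho$ at $+\infty$, and $\rho\in K$ by Theorem~\ref{thm:miller}.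

\emph{Step 2: if $G'(s)\ne0$ and $H(w)=wG'(w)$, then $\operatorname{st}H^\dagger(s)\ne0$, and there is $a_0\in A$ with $v(G(s)-a_0)=v(H(s))$.} Replacing $G$ by $-G$ we may assume $H>0$ near $s$. Let $\rho_H=\operatorname{st}H^\dagger(s)$, which exists by Step 1. The case $\rho_H=0$ would mean that $G$ behaves like a logarithm. To exclude it, let $\Psi$ say that $G_z$ is $C^2$ around $w$ and that $H_z=wG_z'$ satisfies $H_z(w)>0$ and $|H_z^\dagger(w)|\le1/T$. Let $\Phi(T)$ be the infimum of $(G_z(Tx)-G_z(x))/H_z(x)$ over $T$-admissible pairs. On $[x,Tx]$ the integral formula gives $H_z(w)/H_z(x)\in[T^{-1/T},T^{1/T}]$, and $G_z(Tx)-G_z(x)=\int_x^{Tx}H_z(w)\,dw/w$. So $\Phi(T)\sim\log T$, which contradicts Theorem~\ref{thm:miller}.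

If $\rho_H<0$, replace $s$ by $1/s$ and $G(w)$ by $-G(1/w)$; this replaces $H(w)$ by $H(1/w)$ and $H^\dagger(w)$ by $-H^\dagger(1/w)$. So let $\rho_H>0$, and take a rational $q$ and an integer $n$ with $0<q<\rho_H<n$. On some interval $(\alpha,\beta)\ni s$ as above, $G$ is $C^2$, $H>0$ and $q<H^\dagger<n$. There $G$ is increasing. For $c>0$ the derivative of $G-H/c$ is $\frac{H}{w}(1-H^\dagger/c)$, so $G-H/q$ is decreasing and $G-H/n$ is increasing. The first gives $0\le G(s)-G(w)\le H(s)/q$ for $\alpha<w<s$. Hence $a_0=\lim_{w\to\alpha^+}G(w)$ is an element of $\mathcal R$; it is $A$-definable, so $a_0\in A$, and $0\le G(s)-a_0\le H(s)/q$. Since $(Hw^{-q})^\dagger>0$, the function $Hw^{-q}$ is increasing, so $H(s/2)\le2^{-q}H(s)$. Therefore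
\[
G(s)-a_0\ge G(s)-G(s/2)\ge\frac{H(s)-H(s/2)}n\ge\frac{1-2^{-q}}n\,H(s),
\]
and the two bounds give $v(G(s)-a_0)=v(H(s))$.

\emph{Proof of (i).} Let $y=G(s)\ne0$, $\rho=\operatorname{st}G^\dagger(s)\in K$ and $g(w)=G(w)w^{-\rho}$. Then $g^\dagger(s)=G^\dagger(s)-\rho\in\mathfrak m$. If $g'(s)=0$, then $g'=0$ near $s$, so $g$ is constant near $s$, its value $a$ is $A$-definable, and $y=as^\rho$. Otherwise Step 2 gives $a\in A$ with $v(g(s)-a)=v(sg'(s))=v(g(s))+v(g^\dagger(s))>v(g(s))$, so $a\neq0$ and $g(s)\in a(1+\mathfrak m)$. In both cases $y=as^\rho(1+\varepsilon)$ with $\rho=\operatorname{st}G^\dagger(s)$. The sum $\Gamma_A+Kv(s)$ is direct because $\Gamma_A$ is a $K$-subspace that does not contain $v(s)$.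

\emph{Proof of (ii).} Let $y=G(s)\notin A$. Then $G'(s)\ne0$, since otherwise $G$ is constant near $s$ with value in $A$. By Step 2 and the proof of (i) applied to $H$, we get $v(y-a_0)=v(H(s))\in\Gamma_A+\rho_Hv(s)$ with $\rho_H\ne0$, so $v(y-a_0)\notin\Gamma_A$. In the form given by (i) for $y-a_0$, the exponent is then nonzero.

\emph{Proof of (iii).} If $\Gamma_{A\langle y\rangle}\ne\Gamma_A$, take $s\in A\langle y\rangle$ with $s>0$ and $v(s)\notin\Gamma_A$. By (O4), $y\in A\langle s\rangle$, and (ii) gives $a_0\in A$ with $v(y-a_0)\notin\Gamma_A$.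
\end{proof}

\section{Adjoining one value of $f$}\label{sec:onevalue}

\subsection*{Transport inside an archimedean class}
By (H0), $x^\theta$ is $\mathbb R_0$-definable on each $[2^{-n},2^n]$: use $x^\theta=((x^{1/n})^\theta)^n$ for $x\ge1$ and inversion for $x<1$. So $\lambda^\theta$ makes sense in $\mathcal R$ for $\lambda>0$ with $v(\lambda)=0$, and lies in every submodel that contains $\lambda$.

\begin{lemma}\label{lem:transport}
For each $n\ge1$ there is an $L_0$-function $\Delta_n$ such that, in $\mathbb R$ and in $\mathcal R$,
\[
f(u')=(u'/u)^\theta f(u)+\Delta_n(u,u')\qquad\text{for }u,u'\in(0,1),\ 2^{-n}\le u'/u\le2^n .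
\]
Consequently, let $\sigma:A\to B$ be an $L_0$-isomorphism of submodels and let $u_0,u\in A\cap(0,1)$ with $v(u)=v(u_0)$. If $f(u_0)\in A$ and $\sigma f(u_0)=f(\sigma u_0)$, then $f(u)\in A$ and $\sigma f(u)=f(\sigma u)$.
\end{lemma}

\begin{proof}
Let $u\le u'\le2^nu$ and $\lambda=(u'/u)^{1/n}\in[1,2]$. By (H1), $f(\lambda^{j+1}u)=\lambda^\theta f(\lambda^ju)+\Delta(\lambda^ju,\lambda)$ for $0\le j<n$, and induction on $j$ gives the formula with $\Delta_n(u,u')=\sum_{j=0}^{n-1}\lambda^{(n-1-j)\theta}\Delta(\lambda^ju,\lambda)$. For $2^{-n}u\le u'<u$, solve $f(u)=(u/u')^\theta f(u')+\Delta_n(u',u)$ for $f(u')$, which gives $\Delta_n(u,u')=-(u'/u)^\theta\Delta_n(u',u)$. The formula passes to $\mathcal R$ by elementarity. For the consequence choose $n$ with $2^{-n}\le u/u_0\le2^n$. Then $f(u)=(u/u_0)^\theta f(u_0)+\Delta_n(u_0,u)\in A$. The same inequalities hold for $\sigma u/\sigma u_0$, and applying $\sigma$ gives $\sigma f(u)=(\sigma u/\sigma u_0)^\theta f(\sigma u_0)+\Delta_n(\sigma u_0,\sigma u)=f(\sigma u)$.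
\end{proof}

\subsection*{Negligible elements}
Let $u\in\mathcal R$ be a positive infinitesimal. By elementarity, \eqref{eq:approx} gives
\begin{equation}\label{eq:approxR}
|f(u)-p_N(u)|\le u^{q_N}\qquad\text{for all }N.
\end{equation}
These inequalities are all that we know about the position of $f(u)$. They locate $f(u)$ up to the set
\[
\mathfrak n_u=\{y\in\mathcal R:|y|\le u^{q_N}\text{ for all }N\}
\]
of elements that are ``of order $u^\theta$ or smaller'' as far as rational powers of $u$ can tell. We write $y\approx_uy'$ for $y-y'\in\mathfrak n_u$.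

\begin{lemma}\label{lem:negl}
Let $u,u'$ be positive infinitesimals and $\varphi,\psi\in\mathcal R$, $\psi\ne0$.
\begin{enumerate}
\item[(a)] If $C$ is finite and $|y|\le Cu^{q_N}$ for all $N$, then $y\in\mathfrak n_u$. The set $\mathfrak n_u$ is a convex additive subgroup of $\mathcal R$, stable under multiplication by finite elements, and $\mathfrak n_u=\mathfrak n_{u'}$ if $v(u)=v(u')$. If $\varphi/\psi$ is finite, then $\varphi\mathfrak n_u\subseteq\psi\mathfrak n_u$, with equality if $v(\varphi)=v(\psi)$.
\item[(b)] For rational $q$: $u^q\in\mathfrak n_u$ if and only if $q>\theta$.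
\item[(c)] If $\varphi\mathfrak n_u\subseteq\psi\mathfrak n_{u'}$, then for every $N$ there is $M_0$ with $|\varphi|u^{q_M}\le|\psi|u'^{\,q_N}$ for all $M\ge M_0$.
\item[(d)] If $\varphi\mathfrak n_u\subsetneq\psi\mathfrak n_{u'}$, then $\varphi\,(f(u)-p_N(u))\in\psi\mathfrak n_{u'}$ for some $N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $Cu^{q_{N+1}}\le u^{q_N}$ because $u^{q_{N+1}-q_N}$ is infinitesimal. This gives the first claim, and with it closure under sums and finite multiples. If $u'\le nu$ with an integer $n\ge1$, then $u'^{\,q_N}\le n^\theta u^{q_N}$, so $\mathfrak n_{u'}\subseteq\mathfrak n_u$. The last sentence follows from stability under the finite multipliers $\varphi/\psi$ and $\psi/\varphi$.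

(b) As $0<u<1$, $u^q\le u^{q_N}$ means $q\ge q_N$. This holds for all $N$ if and only if $q\ge\theta$, and $\theta$ is irrational.

(c) Let $\varphi\ne0$. As $u^{q_M}$ decreases in $M$, failure for $N$ means $|\varphi|u^{q_M}>|\psi|u'^{\,q_N}$ for all $M$. Then $y=\psi u'^{\,q_N}/\varphi\in\mathfrak n_u$, so $\psi u'^{\,q_N}=\varphi y\in\psi\mathfrak n_{u'}$ and $u'^{\,q_N}\in\mathfrak n_{u'}$, against (b).

(d) Let $\varphi\ne0$ and take $y\in\psi\mathfrak n_{u'}\setminus\varphi\mathfrak n_u$. For some $N$ we have $|y/\varphi|>u^{q_N}$, so $|\varphi(f(u)-p_N(u))|\le|\varphi|u^{q_N}<|y|$. Now use that $\psi\mathfrak n_{u'}$ is a convex subgroup.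
\end{proof}

Part (d) is the nonstandard form of the step in Lemma~\ref{lem:comb} where terms with a larger threshold were replaced by definable ones.

\subsection*{Capture}
A submodel $A$ \emph{captures} $f(u)$ if some $c\in A$ satisfies $c\approx_uf(u)$.

\begin{example}\label{ex:capture}
The submodel $\mathbb R\langle u\rangle$ does not capture $f(u)$. Indeed, let $c=h(u)$ with $h$ definable in $\mathbb R_0$. By Lemma~\ref{lem:one}, $f-h\sim Cx^\rho$ with $\rho<\theta$, so for $q_N>\rho$ we have $|f(x)-h(x)|>x^{q_N}$ on a real interval $(0,\varepsilon)$. By elementarity $|f(u)-c|>u^{q_N}$.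
\end{example}

If $f(u)$ is not captured, its cut is determined by the elements $p_N(u)$, that is, by $L_0$-data.

\begin{lemma}\label{lem:adjoin}
Let $A$ be a submodel and $u\in A$ a positive infinitesimal such that $A$ does not capture $f(u)$. In particular $f(u)\notin A$.
\begin{enumerate}
\item[(a)] An element $y$ realizes the cut of $f(u)$ over $A$ if and only if $y\approx_uf(u)$.
\item[(b)] $\Gamma_{A\langle f(u)\rangle}=\Gamma_A$.
\item[(c)] If $\sigma:A\to B$ is an $L_0$-isomorphism of submodels, then $B$ does not capture $f(\sigma u)$, and $f(\sigma u)$ realizes the $\sigma$-image of the cut of $f(u)$ over $A$. So $\sigma$ extends to an $L_0$-isomorphism $A\langle f(u)\rangle\to B\langle f(\sigma u)\rangle$ with $f(u)\mapsto f(\sigma u)$.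
\end{enumerate}
\end{lemma}

\begin{proof}
Let $c\in A$. There is $N$ with $|f(u)-c|>u^{q_N}$. Let $M>N$. By \eqref{eq:approxR}, $|f(u)-p_M(u)|\le u^{q_M}\in u^{q_N}\mathfrak m$, so $p_M(u)-c\in(f(u)-c)(1+\mathfrak m)$. Hence $|p_M(u)-c|>\frac12u^{q_N}$, the elements $f(u)-c$ and $p_M(u)-c$ have the same sign, and $v(f(u)-c)=v(p_M(u)-c)\in\Gamma_A$. This gives (b) by Lemma~\ref{lem:val}(iii).

If $y\approx_uf(u)$, then $|y-f(u)|\le u^{q_M}$, so $y-c\in(f(u)-c)(1+\mathfrak m)$ has the sign of $f(u)-c$; as $c$ is arbitrary, $y$ realizes the cut. Conversely, $f(u)$ lies between the elements $p_M(u)\pm u^{q_M}$ of $A$. If $y$ realizes the cut, so does $y$, and $|y-f(u)|\le2u^{q_M}$ for all $M$. This proves (a).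

For (c), applying $\sigma$ gives $|p_M(\sigma u)-\sigma c|>\frac12(\sigma u)^{q_N}$, and \eqref{eq:approxR} at the positive infinitesimal $\sigma u$ gives $|f(\sigma u)-p_M(\sigma u)|\le(\sigma u)^{q_M}$. So $|f(\sigma u)-\sigma c|>\frac14(\sigma u)^{q_N}$, which is not in $\mathfrak n_{\sigma u}$ by Lemma~\ref{lem:negl}(a),(b), and $f(\sigma u)-\sigma c$ has the sign of $p_M(\sigma u)-\sigma c$, which is the sign of $p_M(u)-c$ and of $f(u)-c$. Every element of $B$ has the form $\sigma c$. The extension exists by (E).
\end{proof}

\section{Independence of the values of $f$}\label{sec:independence}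

When a submodel $A$ is extended to $A\langle s\rangle$ with $v(s)\notin\Gamma_A$, the new positive values are the values of infinitesimals $ms^r$ with $m\in A_{>0}$, $r\in K^\times$. We want to adjoin $f(ms^r)$ for one representative of each new value, one after the other, by Lemma~\ref{lem:adjoin}. For this, no value may be captured by the submodel generated by the earlier ones. We first exclude linear capture.

\begin{definition}\label{def:relation}
A \emph{relation of length $l\ge1$} consists of a submodel $A$, an element $s>0$ with $v(s)\notin\Gamma_A$, positive infinitesimals $u_i=m_is^{r_i}$ ($1\le i\le l$) with $m_i\in A_{>0}$, $r_i\in K^\times$ and pairwise distinct values $v(u_i)$, and elements $\varphi_1,\dots,\varphi_l,g\in A\langle s\rangle$ with $\varphi_l=1$, such that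
\[
\varphi_i\mathfrak n_{u_i}=\mathfrak n_{u_l}\ \text{ for all }i,\qquad\sum_{i=1}^l\varphi_if(u_i)\approx_{u_l}g .
\]
\end{definition}

The first condition says that all terms have the same threshold; it forces $\varphi_i\ne0$. A relation mentions $f$, but it is decided by $L_0$-data.

\begin{lemma}\label{lem:transfer}
Given a relation and an $L_0$-isomorphism $\tau$ from $A\langle s\rangle$ onto a submodel, we have $\sum_i\tau(\varphi_i)f(\tau u_i)\approx_{\tau u_l}\tau(g)$.
\end{lemma}

\begin{proof}
Fix $N$. By Lemma~\ref{lem:negl}(c) there is $M$ with $|\varphi_i|u_i^{q_M}\le u_l^{q_N}$ for all $i$. With \eqref{eq:approxR} and the relation this gives $|\sum_i\varphi_ip_M(u_i)-g|\le(l+1)u_l^{q_N}$. These inequalities involve only elements of $A\langle s\rangle$, so $\tau$ preserves them. With \eqref{eq:approxR} at the points $\tau u_i$ we get $|\sum_i\tau(\varphi_i)f(\tau u_i)-\tau(g)|\le(2l+1)(\tau u_l)^{q_N}$. As $N$ is arbitrary, Lemma~\ref{lem:negl}(a) applies.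
\end{proof}

\begin{proposition}\label{prop:norel}
There are no relations.
\end{proposition}

For $l=1$ and $A=\mathbb R$ this is Example~\ref{ex:capture}. For $l=1$ and general $A$ we must exclude $f(s)\approx_sG_z(s)$, where the parameters $z\in A$ are unknown and may be values of $f$. The argument runs as follows. The relation persists when $s$ is replaced by any $w$ in an interval $[s/\omega,s]$ with $\omega$ infinite. The operator $E(w)\mapsto E(\lambda w)-\lambda^\theta E(w)$ turns $f$ into $\Delta$ and so turns the relation into an $L_0$-statement. An $L_0$-statement sees only exponents in $K$. Therefore the error bound ``every exponent below $\theta$'' improves to one exponent $q'>\theta$, and the infinite length $\omega$ improves to a power $x^{-\delta}$. Over the reals, $G_{z(x)}-f$ is then nearly homogeneous of degree $\theta$ on $[x^{1+\delta},x]$, while by Lemma~\ref{lem:comb} it has exponents in $K$ at both ends. This forces $\theta\in K$. For $l>1$, two preliminary steps bring the relation into a form to which the operator applies.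

\begin{proof}
Suppose that there is a relation, and take one of minimal length $l$.

\emph{Step 1: we may assume $u_i=m_is$ and $m_l=1$.} No element of $A$ lies in $[s,2s]$, so $2s$ realizes the cut of $s$ over $A$. By (E) there is an automorphism $\tau$ of $A\langle s\rangle=A\langle2s\rangle$ over $A$ with $\tau(s)=2s$, and $\tau(u_i)=2^{r_i}u_i$. By Lemma~\ref{lem:transport}, $f(2^{r_i}u_i)=2^{r_i\theta}f(u_i)+d_i$ with $d_i\in A\langle s\rangle$. By Lemma~\ref{lem:transfer} and $\mathfrak n_{\tau u_l}=\mathfrak n_{u_l}$ we have $\sum_i2^{r_i\theta}\tau(\varphi_i)f(u_i)\approx_{u_l}\tau(g)-\sum_i\tau(\varphi_i)d_i$. Subtract $2^{r_l\theta}$ times the relation. The $l$th term cancels since $\tau(\varphi_l)=\varphi_l=1$, and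
\begin{equation}\label{eq:shorter}
\sum_{i<l}\psi_if(u_i)\approx_{u_l}g',\qquad\psi_i=2^{r_i\theta}\tau(\varphi_i)-2^{r_l\theta}\varphi_i,\qquad g'\in A\langle s\rangle .
\end{equation}
By Lemma~\ref{lem:val}(i), $\varphi_i=e_is^{\rho_i}(1+\varepsilon_i)$ with $e_i\in A^\times$, $\rho_i\in K$, $\varepsilon_i\in\mathfrak m\cap A\langle s\rangle$. Then $\tau(\varphi_i)=e_i2^{\rho_i}s^{\rho_i}(1+\tau\varepsilon_i)$ with $\tau\varepsilon_i\in\mathfrak m$. So $\psi_i/\varphi_i$ is finite with standard part $2^{r_i\theta+\rho_i}-2^{r_l\theta}$, and $\psi_i\mathfrak n_{u_i}\subseteq\varphi_i\mathfrak n_{u_i}=\mathfrak n_{u_l}$.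

We claim that
\begin{equation}\label{eq:strict}
\psi_i\mathfrak n_{u_i}\subsetneq\mathfrak n_{u_l}\qquad\text{for all }i<l .
\end{equation}
Let $I$ be the set of $i<l$ with equality, and suppose $i_0\in I$. For $i\notin I$, Lemma~\ref{lem:negl}(d) gives $\psi_if(u_i)\approx_{u_l}\psi_ip_N(u_i)\in A\langle s\rangle$ for some $N$, so these terms can be moved to the right side of \eqref{eq:shorter}. Divide the result by $\psi_{i_0}$. Since $\psi_{i_0}^{-1}\mathfrak n_{u_l}=\mathfrak n_{u_{i_0}}$, and hence $(\psi_i/\psi_{i_0})\mathfrak n_{u_i}=\mathfrak n_{u_{i_0}}$ for $i\in I$, we obtain a relation of length $|I|<l$ with last entry $u_{i_0}$. This contradicts minimality.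

By \eqref{eq:strict} and Lemma~\ref{lem:negl}(a), $v(\psi_i)\ne v(\varphi_i)$, so the standard part of $\psi_i/\varphi_i$ is $0$, that is, $(r_l-r_i)\theta=\rho_i\in K$. As $\theta\notin K$, we get $r_i=r_l$ for all $i$. The element $u_l=m_ls^{r_l}$ generates $A\langle s\rangle$ over $A$, has $v(u_l)=v(m_l)+r_lv(s)\notin\Gamma_A$, and $u_i=(m_i/m_l)u_l$. Replace $s$ by $u_l$ and $m_i$ by $m_i/m_l$. Now $s=u_l$ is a positive infinitesimal.

\emph{Step 2: we may assume $\varphi_i\in A$.} Step 1 applies to the relation in its new form, with the automorphism $\tau$ that doubles the new $s$. So \eqref{eq:strict} holds for $\psi_i=2^\theta(\tau\varphi_i-\varphi_i)$. Let $i<l$ with $\varphi_i\notin A$. Lemma~\ref{lem:val}(ii) gives $a_i\in A$ with $\varphi_i-a_i=as^\rho(1+\varepsilon)$, $a\in A^\times$, $\rho\in K^\times$, $\varepsilon\in\mathfrak m$. Then $\tau\varphi_i-\varphi_i=as^\rho\bigl(2^\rho(1+\tau\varepsilon)-(1+\varepsilon)\bigr)$, and the last factor has standard part $2^\rho-1\ne0$. So $v(\psi_i)=v(\varphi_i-a_i)$ and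
\[
(\varphi_i-a_i)\mathfrak n_{u_i}=\psi_i\mathfrak n_{u_i}\subsetneq\mathfrak n_{u_l}=\varphi_i\mathfrak n_{u_i}.
\]
If $\varphi_i/(\varphi_i-a_i)$ were finite, the reverse inclusion would hold. Hence $(\varphi_i-a_i)/\varphi_i\in\mathfrak m$, so $v(a_i)=v(\varphi_i)$ and $a_i\mathfrak n_{u_i}=\mathfrak n_{u_l}$. By Lemma~\ref{lem:negl}(d), $(\varphi_i-a_i)f(u_i)\approx_{u_l}(\varphi_i-a_i)p_N(u_i)\in A\langle s\rangle$ for some $N$, so we may replace $\varphi_i$ by $a_i$ and change $g$. With $a_i=\varphi_i$ for the remaining $i$, the relation reads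
\begin{equation}\label{eq:normal}
\sum_{i=1}^la_if(m_is)\approx_sG_z(s),\qquad a_l=m_l=1,\quad v(m_i)\text{ pairwise distinct},
\end{equation}
where $G_z(w)$ is an $L_0$-function of $(z,w)$, and $z$, $a_i$, $m_i$ are from $A$. It remains a relation when $A$ is replaced by the small submodel generated by $z$, the $a_i$ and the $m_i$. So we assume that $A$ is small.

\emph{Step 3: the relation holds on a long interval.} By saturation there is an infinite $\omega>0$ such that
\begin{itemize}
\item $\omega^n<1/s$ for all $n$;
\item $\omega\le\max(m_i/m_j,m_j/m_i)$ for $i\ne j$, and $\omega\le1/(m_is)$ for all $i$;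
\item $\omega a<s$ for all $a\in A$ with $0<a<s$.
\end{itemize}
Indeed, all these upper bounds for $\omega$ are infinite: $s$ and $m_is$ are infinitesimal, the $v(m_i)$ are distinct, and $s/a>1$ with $v(a)\ne v(s)$. So finitely many of the conditions, together with finitely many conditions $\omega>n$, are satisfied by a large real number. By the third item, each $w\in[s/\omega,s]$ realizes the cut of $s$ over $A$. Lemma~\ref{lem:transfer}, applied to the isomorphism $A\langle s\rangle\to A\langle w\rangle$ over $A$ with $s\mapsto w$, gives
\[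
E(w):=G_z(w)-\sum_ia_if(m_iw)\in\mathfrak n_w,\qquad\text{so}\qquad|E(w)|\le w^{q_N}\le s^{q_N}\ \text{ for all }N .
\]

\emph{Step 4: removing $f$ and improving the bounds.} Regard for the moment $\pi=(z,a_1,\dots,a_l,m_1,\dots,m_l)$ as a tuple of variables, and consider the $L_0$-function
\[
Q_\pi(\lambda,w)=G_z(\lambda w)-\lambda^\theta G_z(w)-\sum_ia_i\Delta(m_iw,\lambda)\qquad(1\le\lambda\le2).
\]
Say that $\pi$ is a \emph{witness} for $(x,y,W)$, where $0<x<1<W$ and $y\ge0$, if
\begin{itemize}
\item all $m_i>0$, $a_l=m_l=1$, $m_i/m_j\notin(1/W,W)$ for $i\ne j$, and $m_ixW\le1$ for all $i$;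
\item $|Q_\pi(\lambda,w)|\le y$ whenever $\lambda\in[1,2]$ and $x/W\le w\le\lambda w\le x$.
\end{itemize}
In this range $m_i\lambda w\le1/W<1$, so (H1) applies and
\begin{equation}\label{eq:Q}
Q_\pi(\lambda,w)=E_\pi(\lambda w)-\lambda^\theta E_\pi(w),\qquad E_\pi(w)=G_z(w)-\sum_ia_if(m_iw).
\end{equation}
Let $S$ be the $\mathbb R_0$-definable set of triples $(x,y,W)$ that have a witness. A witness for $(x,y,W)$ is also one for $(x,y',W')$ if $y'\ge y$ and $1<W'\le W$. The condition for $i=l$ gives $W\le1/x$ on $S$. In $\mathcal R$, Step 3 and \eqref{eq:Q} give $|Q_\pi(\lambda,w)|\le(1+2^\theta)s^{q_{N+1}}\le s^{q_N}$ for the tuple $\pi$ from \eqref{eq:normal}, so $(s,s^{q_N},\omega)\in S$ for all $N$.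

We improve the error. Let $y_0=\inf\{y:(s,y,\omega)\in S\}\in\mathbb R\langle\omega,s\rangle$; then $0\le y_0\le s^{q_N}$ for all $N$. By Lemma~\ref{lem:val}(i), $\Gamma_{\mathbb R\langle\omega\rangle}=Kv(\omega)$. From $\omega^n<1/s$ we get $n|v(\omega)|\le v(s)$ for all $n$, so $v(s)\notin Kv(\omega)$ and, by the same lemma, $\Gamma_{\mathbb R\langle\omega,s\rangle}=Kv(\omega)\oplus Kv(s)$. Let $y_0\ne0$ and $v(y_0)=r'v(\omega)+rv(s)$ with $r',r\in K$. For every rational $\eta>0$ we have $|r'v(\omega)|\le\eta v(s)$, hence $(r+\eta)v(s)\ge v(y_0)\ge q_Nv(s)$ for all $N$. So $r\ge\theta$, and $r>\theta$ because $\theta\notin K$. For a rational $q'$ with $\theta<q'<r$ and $0<\eta<r-q'$ we get $v(y_0)\ge(r-\eta)v(s)>q'v(s)$, so $y_0<s^{q'}$. If $y_0=0$, any rational $q'>\theta$ has this property. In both cases $(s,s^{q'},\omega)\in S$.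

We improve the length. For real $x\in(0,1)$ let $W^*(x)=\sup\{W:(x,x^{q'},W)\in S\}$, and $W^*(x)=1$ if the set is empty. This is an $\mathbb R_0$-definable function with values in $[1,1/x]$, and $W^*(s)\ge\omega$ is infinite. If the limit of $W^*$ at $0^+$ were finite, $W^*$ would be bounded by a real constant on a real interval $(0,\varepsilon)$, and hence at $s$. So $W^*(x)\to\infty$, and $W^*(x)\sim Cx^{-\delta'}$ with $\delta'>0$ by Theorem~\ref{thm:miller}. Choose a rational $\delta$ with $0<\delta<\delta'$ and $(1+\delta)\theta<q'$. For small real $x$ we have $1<x^{-\delta}<W^*(x)$, so $(x,x^{q'},x^{-\delta})\in S$. By (O3) there is an $\mathbb R_0$-definable witness $\pi(x)=(z(x),a_i(x),m_i(x))$.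

\emph{Step 5: contradiction over the reals.} Discard the indices $i$ with $a_i(x)=0$ near $0^+$; the index $l$ stays. By Theorem~\ref{thm:miller}, $a_i\sim c_ix^{\alpha_i}$ and $m_i\sim c_i'x^{\mu_i}$ with $c_i\neq0$, $c_i'>0$, $\alpha_i,\mu_i\in K$, and $\alpha_l=\mu_l=0$. If $\mu_i=\mu_j$ with $i\neq j$, then $m_i/m_j$ tends to a positive constant, against $m_i/m_j\notin(x^\delta,x^{-\delta})$; so the $\mu_i$ are distinct. From $m_i(x)x\le x^\delta$ we get $\mu_i+1\ge\delta>0$. Write $E_x=E_{\pi(x)}$. For $\eta\in\{1,1+\delta\}$ apply Lemma~\ref{lem:comb} with $h(x)=G_{z(x)}(x^\eta)$, $t_i(x)=m_i(x)x^\eta$ and $\nu_i=\mu_i+\eta$. Since $\alpha_l+\theta\nu_l=\theta\eta$,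
\begin{equation}\label{eq:ends}
E_x(x)\sim C_1x^{r_1},\quad E_x(x^{1+\delta})\sim C_2x^{r_2},\qquad C_1,C_2\ne0,\quad r_1,r_2\in K,\quad r_1<\theta .
\end{equation}
On the other hand, fix a small $x$ and let $\phi(w)=w^{-\theta}E_x(w)$ on $[x^{1+\delta},x]$. By \eqref{eq:Q}, $|\phi(\lambda w)-\phi(w)|\le(\lambda w)^{-\theta}x^{q'}$ for $\lambda\in[1,2]$ and $x^{1+\delta}\le w\le\lambda w\le x$. Let $w=x^{1+\delta}$ and write $x=2^k\lambda w$ with an integer $k\ge0$ and $\lambda\in[1,2)$. Passing from $w$ to $x$ by $k$ doublings and one factor $\lambda$ gives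
\[
|\phi(x)-\phi(w)|\le x^{q'}\Bigl(\sum_{j=1}^k(2^jw)^{-\theta}+x^{-\theta}\Bigr)\le x^{q'}w^{-\theta}\Bigl(\frac1{2^\theta-1}+1\Bigr).
\]
Multiplying by $w^\theta$ and using $(w/x)^\theta=x^{\delta\theta}$, we get
\[
E_x(x^{1+\delta})=x^{\delta\theta}E_x(x)+O(x^{q'}).
\]
By \eqref{eq:ends} the first term on the right is asymptotic to $C_1x^{r_1+\delta\theta}$, and $r_1+\delta\theta<(1+\delta)\theta<q'$, so it dominates the error. Hence $r_2=r_1+\delta\theta$ and $\theta=(r_2-r_1)/\delta\in K$, a contradiction.
\end{proof}

Now we exclude capture by arbitrary definable functions of the earlier values. Such a function is defined on a box whose sides, of length about $u_i^{q_N}$ for one fixed $N$, are much longer than the uncertainty in $f(u_i)$. This gap makes the quadratic terms of Taylor's formula negligible.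

\begin{proposition}\label{prop:indep}
Let $A$ be a submodel, $s>0$, $v(s)\notin\Gamma_A$, and let $u_i=m_is^{r_i}$ ($m_i\in A_{>0}$, $r_i\in K^\times$, $1\le i\le k$) be positive infinitesimals with pairwise distinct values. Then $A\langle s,f(u_1),\dots,f(u_{k-1})\rangle$ does not capture $f(u_k)$.
\end{proposition}

\begin{proof}
We use induction on $k$. Put $A_0=A\langle s\rangle$, $y_i=f(u_i)$, $A_j=A_0\langle y_1,\dots,y_j\rangle$ and $y=(y_1,\dots,y_{k-1})$. Suppose $c\in A_{k-1}$ and $c\approx_{u_k}f(u_k)$. For $k=1$ this is a relation of length $1$, against Proposition~\ref{prop:norel}. Let $k\ge2$. For $1\le j<k$, the induction hypothesis says that $A_{j-1}$, and hence also $A_0$, does not capture $y_j$. By Lemma~\ref{lem:adjoin}, $y_j\notin A_{j-1}$ and $\Gamma_{A_{k-1}}=\Gamma_{A_0}$.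

\emph{The type of $y$.} Say that $y'\in\mathcal R^{k-1}$ is \emph{close} to $y$ if $y_i'\approx_{u_i}y_i$ for all $i<k$. We claim that such a $y'$ lies in every $A_0$-definable set that contains $y$. It suffices to construct $L_0$-isomorphisms $\sigma_j:A_j\to A_j'=A_0\langle y_1',\dots,y_j'\rangle$ over $A_0$ with $y_i\mapsto y_i'$. Let $\sigma_0$ be the identity, and let $\sigma_j$ be given, $j<k-1$. As $\sigma_ju_{j+1}=u_{j+1}$, Lemma~\ref{lem:adjoin}(c) says that $A_j'$ does not capture $y_{j+1}$ and that $y_{j+1}$ realizes over $A_j'$ the $\sigma_j$-image of its cut over $A_j$. By Lemma~\ref{lem:adjoin}(a) over $A_j'$, so does $y_{j+1}'$, and (E) gives $\sigma_{j+1}$.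

\emph{Boxes.} Let $\Pi_N=\{t\in\mathcal R^{k-1}:|t_i-p_N(u_i)|\le2u_i^{q_N}\text{ for }i<k\}$, an $A_0$-definable convex set. If $t\in\Pi_{N+1}$, then by \eqref{eq:approxR}
\[
|t_i-p_N(u_i)|\le2u_i^{q_{N+1}}+|p_{N+1}(u_i)-y_i|+|y_i-p_N(u_i)|\le3u_i^{q_{N+1}}+u_i^{q_N}\le2u_i^{q_N},
\]
so the boxes decrease. If $t$ is close to $y$, then $|t_i-p_N(u_i)|\le2u_i^{q_N}$; if $t\in\Pi_N$, then $|t_i-y_i|\le3u_i^{q_N}$. So $\bigcap_N\Pi_N$ is the set of points close to $y$. Every $A_0$-definable set $X\ni y$ contains some $\Pi_N$: otherwise the countably many conditions $t\notin X$, $t\in\Pi_N$ are finitely satisfiable, and saturation gives a point close to $y$ outside $X$.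

\emph{Derivatives.} Write $c=F(y)$ with $F$ an $A_0$-definable function. By (O2), $F$ is $C^2$ on an $A_0$-definable open set containing $y$. The first and second derivatives of $F$ at $y$ lie in $A_{k-1}$, which has the same value group as $A_0\supseteq\mathbb R$. So there are $a_i$ and $a_{ij}=a_{ji}$ in $A_0$ with $\partial_iF(y)\in a_i(1+\mathfrak m)$ and $\partial_i\partial_jF(y)\in a_{ij}(1+\mathfrak m)$, where we take $0$ if the derivative vanishes. The set of points around which $F$ is $C^2$ and at which
\[
|\partial_iF-a_i|\le\tfrac12|a_i|,\qquad|\partial_i\partial_jF-a_{ij}|\le\tfrac12|a_{ij}|\qquad(i,j<k)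
\]
is $A_0$-definable and contains $y$, so it contains a box $\Pi_N$. Fix this $N$. Two estimates follow.
\begin{enumerate}
\item[(1)] $|a_{ij}|u_j^{q_N}\le|a_i|$. Along a side of $\Pi_N$ in direction $j$, of length $4u_j^{q_N}$, the function $\partial_iF$ changes by at least $4u_j^{q_N}\cdot\frac12|a_{ij}|$ by the mean value theorem, and by at most $|a_i|$.
\item[(2)] $a_i\mathfrak n_{u_i}\subseteq\mathfrak n_{u_k}$. Let $\zeta\in\mathfrak n_{u_i}$, and let $y'$ arise from $y$ by adding $\zeta$ to the $i$th coordinate. For all $M$ we have $|F(y)-p_M(u_k)|\le|c-f(u_k)|+|f(u_k)-p_M(u_k)|\le2u_k^{q_M}$. This is an $A_0$-definable condition on $y$, so it holds for the close point $y'$. Hence $|F(y')-F(y)|\le4u_k^{q_M}$ for all $M$, and $F(y')-F(y)\in\mathfrak n_{u_k}$. Also $F(y')-F(y)=\partial_iF(\xi)\zeta$ with $\xi\in\Pi_N$, so $|a_i\zeta|\le2|F(y')-F(y)|$, and $a_i\zeta\in\mathfrak n_{u_k}$ by convexity.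
\end{enumerate}

\emph{Linearization.} As $M\to\infty$, $q^*=q_M+\frac12(q_M-q_N)$ tends to $\theta+\frac12(\theta-q_N)>\theta$. Choose $M>N$ with $q^*>\theta$, and let $P=(p_M(u_i))_{i<k}\in\Pi_M\subseteq\Pi_N$. Since $|y_i-p_M(u_i)|\le u_i^{q_M}$ and $\frac12|\partial_i\partial_jF|\le|a_{ij}|$ on $\Pi_N$, Taylor's formula gives
\[
\Bigl|F(y)-F(P)-\sum_{i<k}\partial_iF(P)\,(y_i-p_M(u_i))\Bigr|\le\sum_{i,j<k}|a_{ij}|u_i^{q_M}u_j^{q_M}.
\]
Each term on the right is symmetric in $i,j$, so we may assume $v(u_j)\ge v(u_i)$. Then $v(u_j)>\frac12v(u_i)$, so $u_j\le u_i^{1/2}$, and by (1)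
\[
|a_{ij}|u_i^{q_M}u_j^{q_M}\le|a_i|u_i^{q_M}u_j^{q_M-q_N}\le|a_i|u_i^{q^*}.
\]
By Lemma~\ref{lem:negl}(b) and (2), $a_iu_i^{q^*}\in a_i\mathfrak n_{u_i}\subseteq\mathfrak n_{u_k}$. So the Taylor remainder lies in $\mathfrak n_{u_k}$. Put $\varphi_i=\partial_iF(P)\in A_0$. Then $|\varphi_i|\le\frac32|a_i|$, so $\varphi_i\mathfrak n_{u_i}\subseteq\mathfrak n_{u_k}$ by (2), and
\[
f(u_k)-\sum_{i<k}\varphi_if(u_i)\approx_{u_k}F(P)-\sum_{i<k}\varphi_ip_M(u_i)\in A_0 .
\]
By Lemma~\ref{lem:negl}(d), the terms with $\varphi_i\mathfrak n_{u_i}\subsetneq\mathfrak n_{u_k}$ can be moved to the right side. What remains is a relation with last entry $u_k$, against Proposition~\ref{prop:norel}.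
\end{proof}

\section{Back and forth}\label{sec:bf}

Call a submodel $A$ \emph{closed} if $f(u)\in A$ for all $u\in A\cap(0,1)$; closed submodels are the $L_1$-substructures of $\mathcal R$. Let $\mathcal I$ be the set of $L_0$-isomorphisms $\sigma:A\to B$ between small closed submodels with $\sigma f(u)=f(\sigma u)$ for all $u\in A\cap(0,1)$. If $A$ is small and closed and an $L_0$-isomorphism $\sigma:A\to B$ of submodels satisfies this identity, then $B=\sigma(A)$ is small and closed, so $\sigma\in\mathcal I$. The set $\mathcal I$ is closed under inverses and contains the identity of every small closed submodel, in particular of $\mathbb R$.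

\begin{proposition}\label{prop:extend}
Let $\sigma:A\to B$ be in $\mathcal I$, let $a\in\mathcal R\setminus A$, and let $a'$ realize the $\sigma$-image of the cut of $a$ over $A$. Then $\sigma$ extends to some $\sigma':A'\to B'$ in $\mathcal I$ with $a\in A'$, $\sigma'(a)=a'$ and $\Gamma_{A'}=\Gamma_{A\langle a\rangle}$.
\end{proposition}

\begin{proof}
Let $\sigma_0:A_0=A\langle a\rangle\to B\langle a'\rangle$ be the extension given by (E). Let $U_0=A\cap(0,1)$. Every value $\gamma\ge0$ in $\Gamma_A$ is the value of an element of $U_0$ (take $\frac12$ for $\gamma=0$), and $f(u_0)\in A$, $\sigma f(u_0)=f(\sigma u_0)$ for $u_0\in U_0$.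

If $\Gamma_{A_0}=\Gamma_A$, every $u\in A_0\cap(0,1)$ has the value of some $u_0\in U_0$. By Lemma~\ref{lem:transport}, $f(u)\in A_0$ and $\sigma_0f(u)=f(\sigma_0u)$. So $\sigma'=\sigma_0$ works.

Otherwise take $s\in A_0$ with $s>0$ and $v(s)\notin\Gamma_A$. By (O4), $A_0=A\langle s\rangle$, and $\Gamma_{A_0}=\Gamma_A\oplus Kv(s)$ by Lemma~\ref{lem:val}(i). So each positive element of $\Gamma_{A_0}\setminus\Gamma_A$ is the value of an infinitesimal $ms^r$ with $m\in A_{>0}$, $r\in K^\times$. Choose one such infinitesimal for each of these values, and enumerate them as $(u_\nu)_{\nu<\nu_0}$ with an ordinal $\nu_0$ of cardinality at most $\kappa$. Put $A_\nu=A_0\langle f(u_\eta):\eta<\nu\rangle$ for $\nu\le\nu_0$. Each element of $A_\nu$ lies in $A_0\langle f(u_{\eta_1}),\dots,f(u_{\eta_n})\rangle$ for finitely many $\eta_i<\nu$, so $A_\nu$ does not capture $f(u_\nu)$ by Proposition~\ref{prop:indep}. By transfinite recursion, with Lemma~\ref{lem:adjoin}(b),(c) at successor steps and unions at limit steps, $\sigma_0$ extends to an $L_0$-isomorphism $\sigma'$ from $A'=A_{\nu_0}$ onto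 a submodel, with $\sigma'f(u_\nu)=f(\sigma_0u_\nu)$ for all $\nu$, and $\Gamma_{A'}=\Gamma_{A_0}$. The submodel $A'$ is small. Every $u\in A'\cap(0,1)$ has the value of some $u_0\in U_0\cup\{u_\nu:\nu<\nu_0\}$, and $f(u_0)\in A'$, $\sigma'f(u_0)=f(\sigma'u_0)$. By Lemma~\ref{lem:transport}, $f(u)\in A'$ and $\sigma'f(u)=f(\sigma'u)$. So $\sigma'\in\mathcal I$.
\end{proof}

Given $\sigma:A\to B$ in $\mathcal I$ and $a\notin A$, the $\sigma$-image of the cut of $a$ is a finitely satisfiable set of conditions over the small set $B$, so an element $a'$ as above exists by saturation. Thus every member of $\mathcal I$ extends to a member with any prescribed element in its domain and, by passing to inverses, in its range. Members of $\mathcal I$ are isomorphisms of $L_1$-substructures, so they preserve quantifier-free $L_1$-formulas, and the usual induction on formulas, with the extension property for the quantifier step, shows that they preserve all $L_1$-formulas. Applying Proposition~\ref{prop:extend} to the identity, we obtain: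
\begin{enumerate}
\item[($*$)] if $A$ is small and closed, two elements outside $A$ with the same cut over $A$ satisfy the same $L_1$-formulas with parameters from $A$.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
\emph{O-minimality.} Let $X\subseteq\mathbb R$ be definable in $(\mathbb R_0,f)$ and let $X^{\mathcal R}$ be the set defined in $\mathcal R$ by the same formula. Let $c\in\mathbb R$. Suppose that every interval $(c,c+1/n)$ meets both $X$ and $\mathbb R\setminus X$. By saturation there are positive infinitesimals $\varepsilon,\varepsilon'$ with $c+\varepsilon\in X^{\mathcal R}$ and $c+\varepsilon'\notin X^{\mathcal R}$. These two elements have the same cut over $\mathbb R$, against ($*$). So some $(c,c+1/n)$ is contained in $X$ or disjoint from $X$. The same argument, with $c-\varepsilon$ and with positive or negative infinite elements, applies to $(c-1/n,c)$, $(n,\infty)$ and $(-\infty,-n)$. By compactness of $[-\infty,\infty]$, finitely many of these intervals and points cover $\mathbb R$, so $X$ is a finite union of points and intervals.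

\emph{Exponents.} Let $a\in\mathcal R$ be a positive infinitesimal. Proposition~\ref{prop:extend} with the identity of $\mathbb R$ and $a'=a$ gives a small closed $A'\ni a$ with $\Gamma_{A'}=\Gamma_{\mathbb R\langle a\rangle}=Kv(a)$. Let $g$ be definable in $(\mathbb R_0,f)$ near $0^+$ and not identically $0$ near $0^+$. Then $g(a)\in A'$: otherwise saturation gives $y\ne g(a)$ with the same cut over $A'$, and by ($*$) $y$ satisfies the formula $x=g(a)$, which has its parameters in $A'$. By o-minimality $g$ has no zero on some real interval $(0,\varepsilon)$, so $g(a)\ne0$ and $v(g(a))=rv(a)$ for some $r\in K$. By (O1), $g(x)/x^r$ has a limit in $[-\infty,\infty]$ at $0^+$. If the limit were $0$, then for each $n$ we would have $|g(x)/x^r|<1/n$ on a real interval $(0,\varepsilon_n)$, hence at $a$, and $g(a)/a^r$ would be infinitesimal. If it were $\pm\infty$, then $|g(x)/x^r|>n$ on such intervals, and $g(a)/a^r$ would be infinite. As $v(g(a)/a^r)=0$, the limit is a nonzero real $c$, and $g\sim cx^r$ at $0^+$ with $r\in K$. Via $x\mapsto1/x$ this shows that $(\mathbb R_0,f)$ is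 polynomially bounded. If $x^{r'}$ is definable in $(\mathbb R_0,f)$, then $x^{r'}\sim cx^r$ with $r\in K$, so $r'=r\in K$. Hence $k(\mathbb R_0,f)\subseteq K$, and the reverse inclusion holds because $(\mathbb R_0,f)$ expands $\mathbb R_0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DS}
L. van den Dries and P. Speissegger, \emph{The real field with convergent generalized power series}, Trans. Amer. Math. Soc. 350 (1998).

\bibitem{JL}
Gareth Jones and Olivier Le Gal, \emph{Powers are easy to avoid}, arXiv:2011.10335 (2020).

\bibitem{MillerExp}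
C. Miller, \emph{Exponentiation is hard to avoid}, Proc. Amer. Math. Soc. 122 (1994).

\bibitem{MillerPow}
C. Miller, \emph{Expansions of the real field with power functions}, Ann. Pure Appl. Logic 68 (1994).

\end{thebibliography}
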